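\title{Real roots of the inflection polynomials of a real elliptic curve}

\begin{abstract}
Let $f=x(x-1)(x-\lambda)$ with $\lambda$ real, $\lambda\neq0,1$. On the elliptic curve $y^2=f$, the Wronskian of $1,x,\dots,x^k,y,xy,\dots,x^{\mu-1}y$ equals an explicit factor times a polynomial $P_{\mu,k}(x)$. We prove that for $k\ge\mu\ge1$ this polynomial has exactly $\mu$ real roots with $f>0$ if $k-\mu$ is even and exactly $2\mu$ if $k-\mu$ is odd. We also give the count for $k<\mu$, where it is different, and the total number of real roots, all of which are simple. The proof writes the Wronskian as the determinant of a real quadratic form given by an integral over the cuts of $\sqrt f$. After a rescaling, the form is either definite or strictly increasing in $x$, and the roots are counted by its change of signature.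
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Inflection polynomials}
Let $\lambda\in\mathbb{R}\setminus\{0,1\}$, let $f(x)=x(x-1)(x-\lambda)$, and let $E$ be the elliptic curve $y^2=f(x)$, with the point at infinity $\infty$ as origin. For integers $\mu\ge1$ and $k\ge0$ consider the linear series
\[
\mathcal{V}_{\mu,k}=\operatorname{span}\{1,x,\dots,x^k,\;y,xy,\dots,x^{\mu-1}y\},\qquad N:=\dim\mathcal{V}_{\mu,k}=k+\mu+1 .
\]
Let $p\in E\setminus E[2]$, that is, $p\ne\infty$ and $y(p)\neq0$. Then $x$ is a local coordinate at $p$, and we differentiate with $D=d/dx$, so that $Dy=f'/(2y)$. Vanishing at $p$ to order $N-1$ imposes $N-1$ linear conditions on an $N$-dimensional space, so some nonzero element of $\mathcal{V}_{\mu,k}$ achieves it at every point. The point $p$ is an \emph{inflection point} if a nonzero element vanishes there to order at least $N$. This happens exactly when the Wronskian $W(h_1,\dots,h_N)=\det(D^jh_i)_{1\le i\le N,\ 0\le j\le N-1}$ of a basis vanishes at $p$. Since $D^jx^r=0$ for $j>r$ and $D^rx^r=r!$,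 the matrix for our basis is block triangular, and
\begin{equation}\label{eq:wronskian}
W(1,\dots,x^k,y,\dots,x^{\mu-1}y)=\Big(\prod_{r=0}^{k}r!\Big)\Delta_{\mu,k},
\qquad
\Delta_{\mu,k}:=\det\big(D^j(x^iy)\big)_{\substack{0\le i\le\mu-1\\ k+1\le j\le k+\mu}} .
\end{equation}
The \emph{inflection polynomial} $P_{\mu,k}$ is defined by
\begin{equation}\label{eq:defP}
\Delta_{\mu,k}=\big(f^{-(k+1)}y\big)^{\mu}P_{\mu,k}(x).
\end{equation}
It is a polynomial in $x$ of degree $2\mu(k+1)$ (Lemma~\ref{lem:poly}). It is also a polynomial in $\lambda$, of degree $\mu(k+1)$, but $\lambda$ is fixed here and this plays no role. A real root $\gamma$ with $f(\gamma)>0$ gives the pair of real inflection points $(\gamma,\pm\sqrt{f(\gamma)})$, so these roots count the real inflection points away from $E[2]$. The following problem comes from the paper \cite{CGL} of Cotterill and Garay L\'opez.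

\medskip
\noindent\textbf{Question.} \emph{Let $\mu\ge1$ and $k\ge\mu+1$. Is it true that for every real $\lambda\ne0,1$ the polynomial $P_{\mu,k}$ has exactly $\mu$ real roots $\gamma$ with $f(\gamma)>0$ when $k-\mu$ is even, and exactly $2\mu$ when $k-\mu$ is odd?}
\medskip

From now on $e_1<e_2<e_3$ are arbitrary real numbers, $f=(x-e_1)(x-e_2)(x-e_3)$, and $\Delta_{\mu,k}$, $P_{\mu,k}$ are defined by \eqref{eq:wronskian} and \eqref{eq:defP}. The Legendre form is the case $\{e_1,e_2,e_3\}=\{0,1,\lambda\}$. Nothing is gained in generality, because the substitution $x=e_1+(e_2-e_1)u$ preserves $\mathcal{V}_{\mu,k}$ and restores the Legendre form, but we are now free to reflect $x\mapsto-x$. We have $f>0$ exactly on $(e_1,e_2)\cup(e_3,\infty)$. The first interval carries the oval of $E(\mathbb{R})$, the second the unbounded branch.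

\subsection*{The simplest cases}
For $\mu=1$ the determinant is $D^{k+1}y$. Thus $P_{1,0}=\frac12f'$, which has one root in $(e_1,e_2)$ and one in $(e_2,e_3)$. Next, $P_{1,1}=\frac14(2ff''-f'^2)$ detects the flexes of the plane cubic. Here $P_{1,1}'=\frac12ff'''=3f$ and $P_{1,1}(e_i)=-\frac14f'(e_i)^2<0$, so $P_{1,1}$ is monotone between consecutive $e_i$ with negative end values, and it has exactly one root in $(e_3,\infty)$ and one in $(-\infty,e_1)$. One more differentiation gives $P_{1,2}=fP_{1,1}'-\frac32f'P_{1,1}$. For $f=x^3-x$ this is $-\frac38(x^2+1)(x^4-6x^2+1)$, with real roots $\pm(\sqrt2\pm1)$; those with $f>0$ are $1-\sqrt2\in(-1,0)$ and $1+\sqrt2\in(1,\infty)$.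

These counts belong to a pattern that comes from the group law.

\begin{example}\label{ex:torsion}
Let $k=\mu$ or $k=\mu+1$. The functions $x$ and $y$ have poles only at $\infty$, of orders $2$ and $3$, so the basis of $\mathcal{V}_{\mu,k}$ has pole orders $0,2,\dots,2k$ and $3,5,\dots,2\mu+1$. In both cases these are the $N$ numbers $0,2,3,\dots,N$. By Riemann--Roch the space of functions with at most a pole of order $N$ at $\infty$ has dimension $N$, so it equals $\mathcal{V}_{\mu,k}$. A nonzero element vanishing to order at least $N$ at $p$ has divisor $Np-N\infty$, and such a function exists if and only if $p$ is an $N$-torsion point. Now the unbounded branch together with $\infty$ is a subgroup isomorphic to $\mathbb{R}/\mathbb{Z}$, and the oval is its translate by the $2$-torsion point $(e_1,0)$. If $k=\mu$, then $N=2\mu+1$ is odd: the oval contains no $N$-torsion, and the unbounded branch contains $2\mu$ nonzero $N$-torsion points, with $\mu$ values of $x$. If $k=\mu+1$, then $N=2\mu+2$ is even: each component contains $N$ points of $N$-torsion, two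 of which lie in $E[2]$, and this leaves $\mu$ values of $x$ on each.
\end{example}

For all other $k$ the largest pole order $\max(2k,2\mu+1)$ exceeds $N$, and this argument says nothing. The Question asks whether the two counts of Example~\ref{ex:torsion} simply alternate as $k$ grows, although the degree of $P_{\mu,k}$ grows with $k$.

\subsection*{Results}
They do alternate, for all $k\ge\mu$, and the roots are distributed as in Example~\ref{ex:torsion}.

\begin{theorem}\label{thm:A}
Let $k\ge\mu\ge1$. All roots of $P_{\mu,k}$ in $\{f>0\}$ are simple. There are exactly $\mu$ of them in $(e_3,\infty)$. In $(e_1,e_2)$ there are none if $k-\mu$ is even and exactly $\mu$ if $k-\mu$ is odd. Hence $P_{\mu,k}$ has exactly $\mu$ real roots $\gamma$ with $f(\gamma)>0$ if $k-\mu$ is even, and exactly $2\mu$ if $k-\mu$ is odd.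
\end{theorem}

In particular the answer to the Question is yes, with or without multiplicities.

\begin{theorem}\label{thm:B}
Let $0\le k\le\mu-1$. All roots of $P_{\mu,k}$ in $\{f>0\}$ are simple. There are exactly $k$ of them in $(e_3,\infty)$. In $(e_1,e_2)$ there are none if $k-\mu$ is even and exactly $k+1$ if $k-\mu$ is odd. The total is $k$, respectively $2k+1$, which is never $\mu$, respectively $2\mu$. Hence the count in the Question holds if and only if $k\ge\mu$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\mu\ge1$ and $k\ge0$. Then $P_{\mu,k}(e_i)\ne0$ for $i=1,2,3$, and $P_{\mu,k}$ has as many real roots with $f<0$ as with $f>0$. All real roots of $P_{\mu,k}$ are simple, and their number is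
\begin{itemize}
\item $2\mu$ if $k-\mu$ is even and $4\mu$ if $k-\mu$ is odd, when $k\ge\mu$;
\item $2k$ if $k-\mu$ is even and $4k+2$ if $k-\mu$ is odd, when $k\le\mu-1$.
\end{itemize}
\end{theorem}

Section~\ref{sec:poly} reduces Theorem~\ref{thm:C} to the other two. Section~\ref{sec:cauchy} writes the derivatives of $\sqrt f$ as real integrals, and Section~\ref{sec:muone} uses them to count the roots for $\mu=1$, where the whole idea is visible. Sections~\ref{sec:form}--\ref{sec:count} treat the general case.

\section{The polynomial at the branch points and under reflection}\label{sec:poly}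

Let $L=D+\frac{f'}{2f}$, an $\mathbb{R}$-linear operator on $\mathbb{R}(x)$. For either branch of $y$ and every rational function $u$ we have $D(uy)=y\,L(u)$. Hence $\Delta_{\mu,k}=y^\mu\det(L^jx^i)$, and \eqref{eq:defP} becomes
\begin{equation}\label{eq:PL}
P_{\mu,k}=f^{\mu(k+1)}\det\big(L^jx^i\big)_{0\le i\le\mu-1,\ k+1\le j\le k+\mu}.
\end{equation}
So $P_{\mu,k}$ does not depend on the branch, and on $\{f>0\}$ the functions $P_{\mu,k}$ and $\Delta_{\mu,k}$ have the same zeros with the same multiplicities. We write $P_{\mu,k}[f]$ when the cubic has to be named.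

\begin{lemma}\label{lem:poly}
\begin{enumerate}
\item[(a)] $P_{\mu,k}$ is a polynomial of degree $2\mu(k+1)$, and $P_{\mu,k}(e)\ne0$ for each root $e$ of $f$.
\item[(b)] Let $\hat f(t)=-f(-t)=(t+e_1)(t+e_2)(t+e_3)$. Then $P_{\mu,k}[f](x)=P_{\mu,k}[\hat f](-x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
All determinants have $0\le i\le\mu-1$ and $k+1\le j\le k+\mu$, so that $\sum j-\sum i=\mu(k+1)$.

(a) For $\alpha\in\{\frac12,\frac32\}$ put $c_{ij}(\alpha)=\prod_{l=0}^{j-1}(i+\alpha-l)$ and $C(\alpha)=\det(c_{ij}(\alpha))$. With $j=k+1+b$, $0\le b\le\mu-1$,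
\[
c_{ij}(\alpha)=\prod_{l=0}^{k}(i+\alpha-l)\cdot\prod_{l=k+1}^{k+b}(i+\alpha-l).
\]
The first product depends only on the row, and it is nonzero because $\alpha$ is not an integer. The second is a monic polynomial of degree $b$ in $i$, so column operations reduce it to $i^b$. Thus $C(\alpha)$ is a nonzero multiple of the Vandermonde determinant of $0,1,\dots,\mu-1$, and $C(\alpha)\ne0$.

Let $t=x-e$. Replacing $x^i$ by $t^i$ in \eqref{eq:PL} adds to each row a constant combination of earlier rows, so the determinant is unchanged. Since $\frac{f'}{2f}=\frac1{2t}+O(1)$, the operator $L$ sends a Laurent series $ct^m+O(t^{m+1})$ to $(m+\frac12)ct^{m-1}+O(t^m)$, and by induction $L^jt^i=c_{ij}(\frac12)t^{i-j}+O(t^{i-j+1})$. Taking $t^i$ out of the rows and $t^{-j}$ out of the columns gives $\det(L^jt^i)=t^{-\mu(k+1)}(C(\frac12)+O(t))$. As $f=t(f'(e)+O(t))$, the function $P_{\mu,k}$ is regular at $e$, with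
\[
P_{\mu,k}(e)=f'(e)^{\mu(k+1)}\,C(\tfrac12)\neq0 .
\]
By \eqref{eq:PL} the rational function $P_{\mu,k}$ can have poles only at the roots of $f$, so it is a polynomial. At infinity $\frac{f'}{2f}=\frac{3}{2x}+O(x^{-2})$, so $L^jx^i=c_{ij}(\frac32)x^{i-j}+O(x^{i-j-1})$, and the leading term of $P_{\mu,k}$ is $C(\frac32)\,x^{3\mu(k+1)-\mu(k+1)}$.

(b) Put $t=-x$. Then $\hat f(t)=-f(x)$ and $\hat f'(t)=f'(x)$, so $\hat L=\frac{d}{dt}+\frac{\hat f'}{2\hat f}=-L$ and $L^jx^i=(-1)^{i+j}\hat L^jt^i$. The determinant in \eqref{eq:PL} changes by $(-1)^{\mu(k+1)}$, and so does the factor $f^{\mu(k+1)}$.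
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Theorems~\ref{thm:A} and~\ref{thm:B}]
By Lemma~\ref{lem:poly}(a) every real root has $f>0$ or $f<0$. By Lemma~\ref{lem:poly}(b) the roots of $P_{\mu,k}[f]$ with $f<0$ correspond, with multiplicity, to the roots of $P_{\mu,k}[\hat f]$ with $\hat f>0$. The cubic $\hat f$ is monic with real roots $-e_3<-e_2<-e_1$, so Theorems~\ref{thm:A} and~\ref{thm:B} apply to it as well as to $f$. They give simplicity and the same count for both, and the total is twice that count.
\end{proof}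

\section{Derivatives of $\sqrt f$ as integrals over the cuts}\label{sec:cauchy}

The recursion $u\mapsto Lu$ gives no control over the sign of a high derivative of $y$. Cauchy's formula does, once the contour is pushed onto the set where $f<0$: there $y$ is purely imaginary, and the contour integral becomes a real integral with a weight of known sign.

The \emph{cuts} are $S_-=(-\infty,e_1)$ and $S_+=(e_2,e_3)$, and the \emph{gaps} are $J_0=(e_1,e_2)$ and $J_\infty=(e_3,\infty)$. Let $S=S_-\cup S_+=\{f<0\}$, let $\sigma=\pm1$ on $S_\pm$, and let $\Omega=\mathbb{C}\setminus\overline S$. We write $\mathrm{i}$ for the imaginary unit. On $\mathbb{C}\setminus(-\infty,e_3]$ define $Y(z)=\prod_{l=1}^3(z-e_l)^{1/2}$ with principal branches. At a real point $s$, each $e_l>s$ contributes a factor $\pm\mathrm{i}$ to the boundary value $Y_\pm(s)$ from above, respectively below. On $J_0$ both boundary values equal $(\pm\mathrm{i})^2|f|^{1/2}=-|f|^{1/2}$, so $Y$ extends continuously, hence holomorphically by Morera's theorem, to $\Omega$. It satisfies $Y^2=f$ and is real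 and nonzero on the gaps; it is our branch of $y$. On $S_+$ we have $Y_\pm=\pm\mathrm{i}|f|^{1/2}$, and on $S_-$ we have $Y_\pm=(\pm\mathrm{i})^3|f|^{1/2}=\mp\mathrm{i}|f|^{1/2}$. Thus for $\epsilon=\pm1$
\begin{equation}\label{eq:jump}
(Y^\epsilon)_+-(Y^\epsilon)_-=2\mathrm{i}\,\epsilon\,\sigma\,|f|^{\epsilon/2}\qquad\text{on }S .
\end{equation}
The jump has opposite signs on the two cuts. This sign $\sigma$ is the source of every real root.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dotted] (-5,0)--(5,0);
\draw[very thick] (-5,0)--(-2,0);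
\draw[very thick] (0.4,0)--(2.8,0);
\foreach \p/\n in {-2/1,0.4/2,2.8/3} {\fill (\p,0) circle (0.06); \node[below] at (\p,-0.08) {$e_{\n}$};}
\draw[->] (-4.4,0.2)--(-2.8,0.2); \draw[<-] (-4.4,-0.2)--(-2.8,-0.2);
\draw[->] (0.9,0.2)--(2.3,0.2); \draw[<-] (0.9,-0.2)--(2.3,-0.2);
\node[above] at (-3.6,0.25) {$S_-,\ \sigma=-1$};
\node[above] at (1.6,0.25) {$S_+,\ \sigma=+1$};
\node[above] at (-0.8,0.25) {$J_0$};
\node[above] at (4,0.25) {$J_\infty$};
\end{tikzpicture}
\caption{The real line for $f=(x-e_1)(x-e_2)(x-e_3)$. The branch $Y$ of $\sqrt f$ is holomorphic off the cuts $S_\pm$ (thick), where $f<0$ and $Y$ jumps by $2\mathrm{i}\sigma|f|^{1/2}$; on the gaps $J_0$ and $J_\infty$, $f>0$. The arrows orient the sides of the cuts as boundary of the slit plane.}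
\label{fig:cuts}
\end{figure}

\begin{lemma}\label{lem:cauchy}
\begin{enumerate}
\item[(a)] Let $\epsilon=\pm1$ and let $i,j\ge0$ be integers with $i+\frac{3\epsilon}{2}<j$. For $x\in J_0\cup J_\infty$,
\[
D^j(x^iY^\epsilon)=\frac{\epsilon\,j!}{\pi}\int_S\sigma(s)\,s^i\,|f(s)|^{\epsilon/2}\,(s-x)^{-j-1}\,ds,
\]
and the integral converges absolutely.
\item[(b)] $\displaystyle\int_{S_-}|f|^{-1/2}\,ds=\int_{S_+}|f|^{-1/2}\,ds<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Near each $e_l$ the function $|f|^{\pm1/2}$ is integrable, and at $-\infty$ the integrand is $O(|s|^{i+3\epsilon/2-j-1})$ with exponent less than $-1$. So the integral converges absolutely.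

Let $g(z)=z^iY(z)^\epsilon$. For $R$ large and $r$ small, let $\Omega_{R,r}$ be $\Omega\cap\{|z|<R\}$ with the closed discs of radius $r$ about $e_1,e_2,e_3$ removed; it contains $x$. Away from the $e_l$, the function $g$ extends continuously to each side of each cut. Thickening the cuts slightly and letting the thickness tend to $0$, we get Cauchy's formula
\[
g^{(j)}(x)=\frac{j!}{2\pi\mathrm{i}}\int_{\partial\Omega_{R,r}}g(z)(z-x)^{-j-1}\,dz,
\]
in which the two sides of a cut are counted separately. The circle $|z|=R$ contributes $O(R^{i+3\epsilon/2}\cdot R^{-j-1}\cdot R)$, which tends to $0$ by the hypothesis on $i$ and $j$. On the small circles $g=O(r^{\epsilon/2})$, so they contribute $O(r^{1+\epsilon/2})\to0$. With the domain on the left, upper sides run from left to right and lower sides from right to left (Figure~\ref{fig:cuts}), so the cuts contribute the integral of $(g_+-g_-)(s-x)^{-j-1}$ over the part of $S$ with $|s|<R$ and $|s-e_l|>r$ for all $l$. Insert \eqref{eq:jump} and let $R\to\infty$, $r\to0$.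

(b) The integrals are finite because $|f|^{-1/2}=O(|s|^{-3/2})$ at $-\infty$. Apply Cauchy's theorem to $1/Y$ on $\Omega_{R,r}$. The large circle contributes $O(R^{-1/2})$, the small circles $O(r^{1/2})$, and by \eqref{eq:jump} the cuts give $-2\mathrm{i}\int_S\sigma|f|^{-1/2}\,ds$ in the limit. So this integral is $0$.
\end{proof}

\section{The case $\mu=1$}\label{sec:muone}

Let $\mu=1$ and $k\ge1$, so $N=k+2\ge3$ and $\Delta_{1,k}=D^{N-1}Y$. Lemma~\ref{lem:cauchy}(a) with $i=0$ and $j=N-1$, $j=N$ shows that $h=\frac{\pi}{(N-1)!}\Delta_{1,k}$ satisfies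
\[
h(x)=\int_S\sigma|f|^{1/2}(s-x)^{-N}\,ds,\qquad h'(x)=N\int_S\sigma|f|^{1/2}(s-x)^{-N-1}\,ds .
\]
Put $a_\pm(x)=\int_{S_\pm}|f|^{1/2}|s-x|^{-N}\,ds>0$.

\emph{The gap $J_0$.} Here $x$ lies between the cuts, so $s-x$ has the sign $\sigma(s)$. If $N$ is odd, then $h=a_++a_->0$ and there is no zero. If $N$ is even, then $h=a_+-a_-$, and $h'>0$ because $\sigma(s-x)^{-N-1}=|s-x|^{-N-1}$. As $x\to e_1$, monotone convergence gives $a_-\to\int_{S_-}|f|^{1/2}|s-e_1|^{-N}\,ds=\infty$, since $\frac12-N\le-1$, while $a_+$ stays bounded. So $h\to-\infty$ at $e_1$. At $e_2$ the roles of $a_+$ and $a_-$ are exchanged and $h\to+\infty$. There is exactly one zero, and it is simple.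

\emph{The gap $J_\infty$.} Now both cuts lie to the left of $x$, and $h=(-1)^N(a_+-a_-)$ is a difference of two functions that both decrease to $0$. The integrand of $h'$ has opposite signs on the two cuts, so the argument above breaks down. On the projective line, however, $J_\infty$ is also a gap between the two cuts, and a change of coordinate makes this visible. Fix $c\in J_0$. The map $u(x)=1/(x-c)$ sends $S_-$, $J_\infty$, $S_+$ to the adjacent intervals $(\frac1{e_1-c},0)$, $(0,\frac1{e_3-c})$, $(\frac1{e_3-c},\frac1{e_2-c})$, and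
\[
\frac{x-c}{x-s}=\frac{1}{(s-c)\,(u(s)-u(x))}=\frac1{|s-c|\,|u(s)-u(x)|}\qquad(x\in J_\infty,\ s\in S).
\]
So the function to study is $g(x)=(x-c)^N(a_--a_+)=-(-1)^N(x-c)^Nh(x)$, which in the coordinate $u$ looks like the even case above, whatever the parity of $N$. To differentiate it, use the product rule and
\begin{equation}\label{eq:kernel}
N(x-c)^{N-1}(s-x)^{-N}+N(x-c)^N(s-x)^{-N-1}=N(x-c)^{N-1}(s-c)(s-x)^{-N-1}.
\end{equation}
Since $s-x<0$ and $\sigma(s)(s-c)=|s-c|$, this gives $g'(x)=N(x-c)^{N-1}\int_S|f|^{1/2}|s-c|\,|s-x|^{-N-1}\,ds>0$. At $e_3$ we have $a_+\to\infty$ with $a_-$ bounded, so $g\to-\infty$. As $x\to\infty$, the quotient $\frac{x-c}{x-s}$ increases to $1$ for $s\in S_-$ and tends to $1$ uniformly on $S_+$. Hence $(x-c)^Na_-\to\int_{S_-}|f|^{1/2}\,ds=\infty$ while $(x-c)^Na_+$ stays bounded, and $g\to+\infty$. Again there is exactly one zero, and it is simple.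

This is Theorem~\ref{thm:A} for $\mu=1$, because $N$ is odd exactly when $k-\mu$ is even. For general $\mu$ the number $h(x)$ becomes a quadratic form, and a change of sign becomes a change in the number of negative eigenvalues. Three difficulties are new: the blow-up at the ends has to be uniform in all directions, several eigenvalues might cross zero at once, and for $k<\mu$ the integrals diverge.

\section{The Wronskian as the determinant of a quadratic form}\label{sec:form}

Take $\mu=2$ and let $y_r=D^rY/r!$. Subtracting $x$ times the first row from the second gives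
\[
\Delta_{2,k}=\det\begin{pmatrix}(k+1)!\,y_{k+1}&(k+2)!\,y_{k+2}\\ (k+1)!\,y_k&(k+2)!\,y_{k+1}\end{pmatrix}
=-(k+1)!\,(k+2)!\,\det\begin{pmatrix}y_{k+2}&y_{k+1}\\ y_{k+1}&y_k\end{pmatrix}.
\]
The last matrix is symmetric, and for $k\ge2$ Lemma~\ref{lem:cauchy} identifies its $(a,b)$ entry, $0\le a,b\le1$, with $\frac1\pi\int_S(s-x)^{a+b}\sigma|f|^{1/2}(s-x)^{-k-3}\,ds$. It is therefore the matrix of an integral pairing on polynomials of degree at most $1$. This holds in general.

\begin{lemma}\label{lem:hankel}
Let $n\ge1$, $m\ge0$, $\epsilon=\pm1$ and $N=m+n+1$, and assume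
\begin{equation}\label{eq:conv}
n-1+\tfrac{3\epsilon}{2}<m+1 .
\end{equation}
For $x\in J_0\cup J_\infty$ the integrals
\[
H(x)_{ab}=\int_Ss^{a+b}\,\sigma|f|^{\epsilon/2}(s-x)^{-N}\,ds,\qquad0\le a,b\le n-1,
\]
converge absolutely. They are analytic in $x$, with $H'(x)_{ab}=N\int_Ss^{a+b}\sigma|f|^{\epsilon/2}(s-x)^{-N-1}\,ds$, and there is a constant $C\ne0$ such that
\[
\det\big(D^j(x^iY^\epsilon)\big)_{0\le i\le n-1,\ m+1\le j\le m+n}=C\det H(x).
\]
\end{lemma}

\begin{proof}
Condition \eqref{eq:conv} is equivalent to $2n-2+\frac{3\epsilon}2<N-1$. So Lemma~\ref{lem:cauchy}(a) applies with $i=a+b$ and $j=N-1$. It gives convergence and $H(x)_{ab}=\frac{\epsilon\pi}{(N-1)!}D^{N-1}(x^{a+b}Y^\epsilon)$, which is analytic. The same lemma with $j=N$ gives the derivative.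

Fix $x_0\in J_0\cup J_\infty$. Replacing the functions $x^i$ by $(x-x_0)^i$ adds to each row a constant combination of earlier rows and leaves the determinant unchanged. The monomials involved have degree at most $n-1$ and $j\ge m+1$, so by \eqref{eq:conv} Lemma~\ref{lem:cauchy}(a) applies to each of them. By linearity the new $(i,j)$ entry at $x_0$ is $\frac{\epsilon\,j!}{\pi}\int_S\sigma|f|^{\epsilon/2}(s-x_0)^{i-j-1}\,ds$. Put $a=i$ and $b=m+n-j\in\{0,\dots,n-1\}$, so that $i-j-1=a+b-N$. Taking out the factors $\epsilon\,j!/\pi$ and reversing the order of the columns, we find that the determinant is $C=(-1)^{n(n-1)/2}(\epsilon/\pi)^n\prod_{j=m+1}^{m+n}j!$ times the determinant of the matrix of the pairing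
\[
(p,q)\mapsto\int_Spq\,\sigma|f|^{\epsilon/2}(s-x_0)^{-N}\,ds
\]
in the basis $(s-x_0)^a$, $0\le a\le n-1$. The change to the basis $s^a$ is triangular with diagonal entries $1$, so this determinant equals $\det H(x_0)$.
\end{proof}

For $\Delta_{\mu,k}$ we take $\epsilon=1$, $n=\mu$, $m=k$, and \eqref{eq:conv} reads $\mu+\frac12<k+1$, that is, $k\ge\mu$. This is where the hypothesis of Theorem~\ref{thm:A} enters. For $k<\mu$ the integral for the entry $D^{k+1}(x^{\mu-1}Y)$ diverges at $-\infty$. The remedy is to divide the linear series by $Y$, which exchanges the two halves of the basis and replaces the growing function $Y$ by the decaying function $Y^{-1}$. By the Leibniz rule, the Wronskian matrix of $gh_1,\dots,gh_N$ is that of $h_1,\dots,h_N$ times a triangular matrix with diagonal entries $g$, so $W(gh_1,\dots,gh_N)=g^NW(h_1,\dots,h_N)$. Hence the left side of \eqref{eq:wronskian} is $Y^NW(Y^{-1},\dots,x^kY^{-1},1,\dots,x^{\mu-1})$. Moving the polynomials to the front and using block triangularity again, we obtain, with a constant $C'\neq0$,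
\begin{equation}\label{eq:dual}
\Delta_{\mu,k}=C'\,Y^{k+\mu+1}\det\big(D^j(x^iY^{-1})\big)_{0\le i\le k,\ \mu\le j\le\mu+k}.
\end{equation}
For $\mu=1$, $k=0$ this is the identity $DY=-Y^2D(Y^{-1})$. We apply Lemma~\ref{lem:hankel} in two cases, both with $N=k+\mu+1$.
\begin{itemize}
\item \textbf{Case I} ($k\ge\mu$): $\epsilon=1$, $n=\mu$, $m=k$.
\item \textbf{Case II} ($k\le\mu-1$): $\epsilon=-1$, $n=k+1$, $m=\mu-1$, through \eqref{eq:dual}. Condition \eqref{eq:conv} reads $k-\frac32<\mu$, which holds.
\end{itemize}
In both cases $P_{\mu,k}$ and $\det H$ differ on the gaps by a nowhere vanishing analytic factor, so they have the same zeros with the same multiplicities. In both cases also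
\begin{equation}\label{eq:div}
2(n-1)+\tfrac\epsilon2-N\le-1,
\end{equation}
because the left side is $\mu-k-\frac52$ in Case I and $k-\mu-\frac32$ in Case II, and both are at most $-\frac52$. While \eqref{eq:conv} gives convergence at $-\infty$, condition \eqref{eq:div} will give divergence as $x$ approaches a branch point.

From now on we are in Case I or II. Let $V$ be the space of real polynomials of degree at most $n-1$, with a fixed norm, let $w=|f|^{\epsilon/2}$, and define on $V$
\[
H_x(q)=\int_Sq^2\sigma w\,(s-x)^{-N}\,ds,\qquad A^\pm_x(q)=\int_{S_\pm}q^2w\,|s-x|^{-N}\,ds .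
\]
The form $H_x$ has matrix $H(x)$. The forms $A^\pm_x$ are positive definite, since a nonzero polynomial has finitely many zeros. From the sign of $s-x$ on each cut,
\begin{equation}\label{eq:split}
H_x=A^+_x-(-1)^NA^-_x\quad(x\in J_0),\qquad H_x=(-1)^N\big(A^+_x-A^-_x\big)\quad(x\in J_\infty).
\end{equation}

\section{Two lemmas on families of quadratic forms}\label{sec:linear}

The \emph{index} of a real symmetric $n\times n$ matrix is its number of negative eigenvalues. We use Sylvester's law of inertia in the following form: if the associated quadratic form is negative definite on a subspace of dimension $\nu$ and positive definite on a subspace of dimension $n-\nu$, then the matrix is nonsingular of index $\nu$.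

The first lemma passes from blow-up on each vector to definiteness. Monotonicity is needed for this: $t(tu-v)^2\to\infty$ as $t\to\infty$ for every $(u,v)\ne0$, yet each of these forms in $(u,v)$ is degenerate.

\begin{lemma}\label{lem:unif}
Let $Q_t$ and $B_t$ be quadratic forms on a finite-dimensional normed space, with $t$ in an interval with end $\omega$. Suppose that for each $q\neq0$ the value $Q_t(q)$ is nondecreasing and tends to $\infty$ as $t$ moves monotonically to $\omega$, and that $|B_t(q)|\le C\|q\|^2$ for $t$ near $\omega$. Then $Q_t+B_t$ is positive definite for $t$ near $\omega$.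
\end{lemma}

\begin{proof}
The sets $K_t=\{q:\|q\|=1,\ Q_t(q)\le C+1\}$ are compact, shrink as $t$ moves to $\omega$, and have empty intersection. So $K_t$ is empty for $t$ near $\omega$, and then $Q_t(q)+B_t(q)\ge\|q\|^2$.
\end{proof}

The second lemma replaces the fact that an increasing function crosses zero at most once.

\begin{lemma}\label{lem:mono}
Let $G(x)$ be a smooth family of real symmetric $n\times n$ matrices on an open interval $J$, with $G'(x)$ positive definite for all $x$. Suppose that $G$ is nonsingular of index $\nu$ near the left end of $J$ and nonsingular of index $\nu'$ near the right end. Then $\det G$ has exactly $\nu-\nu'$ zeros in $J$, counted with multiplicity, and the multiplicity of a zero $x_0$ is $\dim\ker G(x_0)$.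
\end{lemma}

\begin{proof}
Let $d=\dim\ker G(x_0)\ge1$ and $t=x-x_0$. In an orthonormal basis of eigenvectors, $G(x_0)=\operatorname{diag}(0_d,G_1)$ with $G_1$ invertible. Let $K$ be the upper left $d\times d$ block of $G'(x_0)$, which is positive definite. Dividing the first $d$ rows of $G(x)$ by $t$ gives
\[
\det G(x)=t^d\det\begin{pmatrix}K+O(t)&O(1)\\O(t)&G_1+O(t)\end{pmatrix}=t^d\big(\det K\det G_1+O(t)\big).
\]
So the multiplicity is $d$ and the zeros are isolated. They lie in a compact subinterval of $J$, so they are finite in number.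

Off the zeros the index is locally constant, by continuity of the eigenvalues. At a zero $x_0$, let $U_+$, $U_0$, $U_-$ be the sums of the eigenspaces of $G(x_0)$ for positive, zero and negative eigenvalues. For $x$ near $x_0$, continuity shows that $G(x)$ is positive definite on $U_+$ and negative definite on $U_-$. Moreover $G(x)-G(x_0)=\int_{x_0}^xG'$ is negative definite for $x<x_0$ and positive definite for $x>x_0$. So for $x<x_0$ the form $G(x)$ is negative definite on $U_0\oplus U_-$ and has index $d+\dim U_-$, while for $x>x_0$ it is positive definite on $U_0\oplus U_+$ and has index $\dim U_-$. The index drops by the multiplicity at each zero, and the total drop is $\nu-\nu'$.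
\end{proof}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:count}

Fix $c\in J_0$. To apply Lemma~\ref{lem:mono} we need the index at the ends of the gaps. At a finite end, the adjacent cut dominates.

\begin{lemma}\label{lem:blowup}
The form $A^-_x-A^+_x$ is positive definite for $x\in J_0$ near $e_1$. The form $A^+_x-A^-_x$ is positive definite for $x\in J_0$ near $e_2$ and for $x\in J_\infty$ near $e_3$.
\end{lemma}

\begin{proof}
Let $e$ be the branch point in question, $I$ the cut that ends at $e$ and $I'$ the other cut, with forms $A_x$ and $A'_x$. As $x$ moves monotonically to $e$ in its gap, $|s-x|^{-N}$ increases to $|s-e|^{-N}$ for each $s\in I$. By monotone convergence $A_x(q)$ increases to $\int_Iq^2w\,|s-e|^{-N}\,ds$. A nonzero $q\in V$ vanishes at $e$ to order at most $n-1$, so near $e$ the integrand is at least a positive constant times $|s-e|^{2(n-1)+\epsilon/2-N}$. By \eqref{eq:div} the integral diverges. For $x$ between $c$ and $e$, or $x>e=e_3$, we have $|s-x|\ge|s-c|$ on $I'$, so $0\le A'_x(q)\le A'_c(q)\le C\|q\|^2$.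 Lemma~\ref{lem:unif} applies with $Q_x=A_x$ and $B_x=-A'_x$.
\end{proof}

\subsection*{Zeros in $J_0$}
If $k-\mu$ is even, then $N=k+\mu+1$ is odd, and $H_x=A^+_x+A^-_x$ by \eqref{eq:split}. This form is positive definite, so $\det H$ has no zeros in $J_0$.

If $k-\mu$ is odd, then $N$ is even and $H_x=A^+_x-A^-_x$. By Lemma~\ref{lem:hankel}, and since $s-x$ has the sign $\sigma(s)$,
\[
H_x'(q)=N\int_Sq^2w\,|s-x|^{-N-1}\,ds>0\qquad(q\ne0).
\]
By Lemma~\ref{lem:blowup}, $H_x$ has index $n$ near $e_1$ and index $0$ near $e_2$. By Lemma~\ref{lem:mono} there are exactly $n$ zeros with multiplicity: $\mu$ in Case I and $k+1$ in Case II.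

\subsection*{Zeros in $J_\infty$}
As in Section~\ref{sec:muone} we rescale, and set
\[
G_x=-(-1)^N(x-c)^NH_x=(x-c)^N\big(A^-_x-A^+_x\big).
\]
Then $\ker G_x=\ker H_x$, and $\det G$ and $\det H$ have the same zeros with multiplicity. The product rule, Lemma~\ref{lem:hankel} and \eqref{eq:kernel} give
\[
G_x'(q)=N(x-c)^{N-1}\int_Sq^2w\,|s-c|\,|s-x|^{-N-1}\,ds>0\qquad(q\neq0).
\]
By Lemma~\ref{lem:blowup}, $G_x$ is negative definite near $e_3$, so $\nu=n$.

It remains to find the index for large $x$, and here the two cases differ. Write $G_x=Q_x+B_x$ with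
\[
Q_x(q)=\int_{S_-}q^2w\Big(\frac{x-c}{x-s}\Big)^Nds,\qquad B_x(q)=-\int_{S_+}q^2w\Big(\frac{x-c}{x-s}\Big)^Nds .
\]
For $s\in S_-$ the quotient $\frac{x-c}{x-s}=1-\frac{c-s}{x-s}$ is positive and increases to $1$, so $Q_x(q)$ increases to $\int_{S_-}q^2w\,ds\in(0,\infty]$ for $q\neq0$. For $s\in S_+$ we have $1<\frac{x-c}{x-s}<\frac{x-c}{x-e_3}\to1$, so $|B_x(q)|\le C\|q\|^2$ for large $x$ and $B_x(q)\to-\int_{S_+}q^2w\,ds$.

\emph{Case I.} Here $w=|f|^{1/2}$ grows at $-\infty$, so $\int_{S_-}q^2w\,ds=\infty$ for every $q\ne0$. By Lemma~\ref{lem:unif}, $G_x$ is positive definite for large $x$, so $\nu'=0$. By Lemma~\ref{lem:mono} there are exactly $\mu$ zeros with multiplicity.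

\emph{Case II.} Here $w=|f|^{-1/2}$ decays like $|s|^{-3/2}$. If $\deg q\geq1$, then $q^2w$ grows at least like $|s|^{1/2}$ and $\int_{S_-}q^2w\,ds=\infty$. By Lemma~\ref{lem:unif}, $G_x$ is positive definite for large $x$ on the $k$-dimensional subspace spanned by $s,\dots,s^k$. For the remaining direction $q=1$ neither cut dominates: by Lemma~\ref{lem:cauchy}(b),
\[
\lim_{x\to\infty}G_x(1)=\int_{S_-}|f|^{-1/2}\,ds-\int_{S_+}|f|^{-1/2}\,ds=0 .
\]
Monotonicity decides the sign. The function $x\mapsto G_x(1)$ is strictly increasing with limit $0$, so $G_x(1)<0$ on all of $J_\infty$. Since $n=k+1$, Sylvester's law shows that $G_x$ is nonsingular of index $\nu'=1$ for large $x$. By Lemma~\ref{lem:mono} there are exactly $(k+1)-1=k$ zeros with multiplicity.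

\subsection*{Simplicity}
The multiplicity of a zero is the dimension of the kernel, by Lemma~\ref{lem:mono} applied to $H$ on $J_0$ and to $G$ on $J_\infty$. So we must show that $\dim\ker H_x\le1$ when $x\in J_\infty$, or $x\in J_0$ and $N$ is even. In these cases $(s-x)^{-N}$ has constant sign on $S$, so the weight $\rho=\sigma w\,(s-x)^{-N}$ of the form $H_x$ changes sign only through $\sigma$, and one linear factor removes that change: $(s-c)\sigma=|s-c|$, so $(s-c)\rho$ has constant sign and no zeros on $S$. Suppose that $\dim\ker H_x\ge2$. The linear functional $q\mapsto q(c)$ vanishes on some nonzero $q$ in the kernel, and $q=(s-c)r$ with $0\ne r\in V$. Pairing $q$ with $r$ gives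
\[
0=\int_Sqr\,\rho\,ds=\int_Sr^2\,(s-c)\rho\,ds\ne0,
\]
a contradiction. All zeros are simple.

\subsection*{Conclusion}
Case I gives Theorem~\ref{thm:A}, and Case II gives the counts of Theorem~\ref{thm:B}. For $k\le\mu-1$ we have $k<\mu$ and $2k+1\le2\mu-1<2\mu$, so the count in the Question fails there, and by Theorem~\ref{thm:A} it holds for $k\ge\mu$. With Section~\ref{sec:poly}, Theorem~\ref{thm:C} is proved as well. \qed

\begin{remark}
The choice $\epsilon=-1$, $n=k+1$, $m=\mu-1$ satisfies \eqref{eq:conv} for all $k\le\mu+1$, so both representations are available when $k=\mu$ or $k=\mu+1$. For $k=\mu$ condition \eqref{eq:div} still holds, with left side $-\frac32$, and the argument of Case II gives no zeros in $J_0$ and $k=\mu$ zeros in $J_\infty$, in agreement with Theorem~\ref{thm:A}. For $k=\mu+1$ the left side of \eqref{eq:div} is $-\frac12$, so $A_x\big((s-e)^{n-1}\big)$ stays bounded as $x\to e$ and the proof of Lemma~\ref{lem:blowup} breaks down. The value $n=\mu+2$ is then not the number of zeros in $J_0$, which is $\mu$ by Theorem~\ref{thm:A}.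 So \eqref{eq:div} cannot be dropped.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CGL} Ethan Cotterill and Cristhian Garay L\'opez, \emph{Inflection divisors of linear series on an elliptic curve}, arXiv:1903.03222 (2019).
\end{thebibliography}
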